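\title{A countable complex below the $2$-sphere\\ without a universal compactum}

\begin{abstract}
For a CW complex $K$, consider the class of compact metrizable spaces $X$ such that every map from a closed subset of $X$ to $K$ extends over $X$. For compact $K$ this class has a universal space. We show that it need not have one when $K$ is countable and its extension type is at most that of a compact non-contractible complex: for every prime $p$, the complex $K(\mathbb Z[1/p],1)\times S^2$ is a counterexample. The least number of members of the class needed to contain copies of all members is at most the dominating number $\mathfrak d$ for every countable $K$, and it equals $\mathfrak d$ in the counterexamples. For a nonzero countable torsion-free abelian group $G$ and $n\ge2$, the class of $K(G,1)\times S^n$ has a universal space exactly when $G$ is divisible by no prime. The proof uses a family of $2$-dimensional compacta indexed by $\omega^\omega$ and a lemma on finite $p$-group quotients of free groups.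
\end{abstract}

\section{Extension types and universal compacta}\label{sec:intro}

Throughout, maps are continuous, CW complexes are nonempty, a \emph{compactum} is a nonempty compact metrizable space, and $\omega=\{0,1,2,\dots\}$. A CW complex $K$ is an \emph{absolute extensor} of a space $X$, written $K\in AE(X)$, if every map $f\colon A\to K$ from a closed subset $A$ of $X$ extends over $X$. The condition measures the size of $X$ by means of $K$: for a compactum $X$ one has $S^n\in AE(X)$ if and only if the covering dimension of $X$ is at most $n$, and other complexes give other notions of dimension. To compare these notions, write $K\le L$ if $K\in AE(X)$ implies $L\in AE(X)$ for every compact space $X$. This is a preorder on CW complexes, and the class of $K$ under the induced equivalence relation is its \emph{extension type}. Let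
\[
\mathcal C(K)=\{X: X\text{ is a compactum and }K\in AE(X)\}.
\]
If $K\le L$, then $\mathcal C(K)\subset\mathcal C(L)$. A \emph{universal space} for a class $\mathcal C$ of compacta is a member of $\mathcal C$ in which every member of $\mathcal C$ embeds.

The simplest classes have familiar universal spaces. If $K$ is a point, then $\mathcal C(K)$ consists of all compacta, and the Hilbert cube is universal. The class $\mathcal C(S^0)$ consists of the zero-dimensional compacta, which embed in the Cantor set. The class $\mathcal C(S^1)$ consists of the compacta of dimension at most $1$, and the Menger curve is universal. As quoted in \cite{Dydak}, Shvedov proved that $\mathcal C(K)$ has a universal space for every compact CW complex $K$, and Dydak generalized this to CW complexes that are homotopy dominated by a compact CW complex. The following problem is posed in \cite{Dydak}.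

\medskip
\noindent\textbf{Problem.} \emph{Let $K$ be a countable CW complex and $L$ a compact non-contractible CW complex with $K\le L$. Does $\mathcal C(K)$ have a universal space?}
\medskip

For contractible $L$ the class $\mathcal C(L)$ contains all compacta, since a map to $L$ is homotopic to a constant and the homotopy extension theorem applies; so only a non-contractible $L$ restricts $\mathcal C(K)$. Two observations suggest a positive answer. All members of $\mathcal C(K)$ already embed in one compactum, the universal space of $\mathcal C(L)$, and what remains is to find such a compactum inside $\mathcal C(K)$. Also, countably many members of $\mathcal C(K)$ always embed in a single member (Remark~\ref{rem:countable}). On the other side, when $K$ is infinite an extension over $X$ uses a finite subcomplex of $K$ whose size is not bounded in advance. One compactum $U$ poses, up to homotopy, only countably many relevant extension problems, and each is solved in some finite subcomplex. If the class contains compacta that require arbitrarily fast growing sequences of subcomplexes, a diagonal argument may defeat $U$. We show that this happens.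

Fix a prime $p$. Let $T_p$ be the telescope of the sequence $S^1\xrightarrow{z^p}S^1\xrightarrow{z^p}\cdots$, that is, the quotient of $\bigsqcup_{k\ge0}S^1\times[k,k+1]$ in which the point $(z,k+1)$ of the $k$-th cylinder is identified with the point $(z^p,k+1)$ of the $(k+1)$-st cylinder. It is a countable, locally finite CW complex. The part of $T_p$ below height $m$ deformation retracts onto a circle, and every compact subset of $T_p$ has bounded height. Hence the higher homotopy groups of $T_p$ vanish and $\pi_1(T_p)$ is the direct limit of $\mathbb Z\xrightarrow{p}\mathbb Z\xrightarrow{p}\cdots$, so $T_p$ is a complex of type $K(\mathbb Z[1/p],1)$.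

\begin{theorem}\label{thm:answer}
Let $K=T_p\times L$, where $L=S^2$ or, more generally, $L$ is any compact simply connected non-contractible CW complex. Then $K$ is countable, $K\le L$, and $\mathcal C(K)$ has no universal space. Thus the answer to the Problem is negative.
\end{theorem}

The condition $T_p\in AE(U)$ says that every circle-valued map on a closed subset of $U$ extends after it is raised to a power $p^m$ (Lemma~\ref{lem:telescope}). The obstruction to universality applies to a weaker property of a compactum $U$, in which the exponent is arbitrary:
\begin{itemize}
\item[(P)] for every closed $A\subset U$ and every map $f\colon A\to S^1$ there is an integer $D\ge1$ such that $f^D$ extends over $U$ to a map into $S^1$.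
\end{itemize}
Here $f^D(a)=f(a)^D$. Property (P) passes to nonempty closed subsets of $U$: extend over $U$ and restrict. Give $\omega^\omega$ the product topology.

\begin{theorem}\label{thm:test}
There are compacta $X_\alpha$ $(\alpha\in\omega^\omega)$ with $\dim X_\alpha\le2$ and $T_p\in AE(X_\alpha)$ such that, for every compactum $U$ with property \textup{(P)}, the set $\{\alpha: X_\alpha\text{ embeds in }U\}$ lies in a $\sigma$-compact subset of $\omega^\omega$. Since $\omega^\omega$ is not $\sigma$-compact, no compactum with property \textup{(P)} contains copies of all $X_\alpha$.
\end{theorem}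

The failure of universality can be measured. For a countable CW complex $K$ let $u(K)$ be the least cardinality of a family $\mathcal U\subset\mathcal C(K)$ such that every member of $\mathcal C(K)$ embeds in some member of $\mathcal U$. A universal space exists if and only if $u(K)=1$. Order $\omega^\omega$ pointwise, and let $\mathfrak d$ be the \emph{dominating number}, the least cardinality of a set $\mathcal D\subset\omega^\omega$ such that every $\alpha\in\omega^\omega$ satisfies $\alpha\le g$ for some $g\in\mathcal D$. It is uncountable (Lemma~\ref{lem:baire}).

\begin{theorem}\label{thm:d}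
For every countable CW complex $K$ one has $u(K)\le\mathfrak d$. For every $K$ as in Theorem~\ref{thm:answer} one has $u(K)=\mathfrak d$.
\end{theorem}

\begin{theorem}\label{thm:G}
Let $G\ne0$ be a countable torsion-free abelian group, let $n\ge2$, and let $K=K(G,1)\times S^n$ with $K(G,1)$ a countable CW complex, so that $K\le S^n$. If $qG\ne G$ for all primes $q$, then $\mathcal C(K)$ has a universal space. If $qG=G$ for some prime $q$, then $\mathcal C(K)$ has no universal space, and $u(K)=\mathfrak d$.
\end{theorem}

The compacta $X_\alpha$ are built in Section~\ref{sec:test}. Section~\ref{sec:levels} fixes a compactum $U$ with (P), bounds the first two coordinates of $\alpha$ by hand, and isolates the group-theoretic statement needed for all coordinates. That statement is proved in Section~\ref{sec:algebra}, and Theorems~\ref{thm:test} and~\ref{thm:answer} follow in Section~\ref{sec:proof}. Sections~\ref{sec:d} and~\ref{sec:G} prove Theorems~\ref{thm:d} and~\ref{thm:G}.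

\section{Tools}\label{sec:tools}

\subsection*{Maps from compacta to complexes}
A compact subset of a CW complex lies in a finite subcomplex. A finite CW complex $Q$ is a compact ANR: it can be placed in some $\mathbb R^m$ as a retract of an open set $O$. Let $r\colon O\to Q$ be the retraction and let $\delta>0$ be such that $O$ contains all points within distance $\delta$ of $Q$. We use the following facts, in which $X$ is a compactum, $A\subset X$ is closed, and $K$ is a CW complex.
\begin{itemize}
\item[(N)] Every map $A\to K$ extends over an open neighborhood of $A$ in $X$. (The image lies in a finite subcomplex $Q$; extend to a map $g\colon X\to\mathbb R^m$ by Tietze's theorem and take $rg$ on $g^{-1}(O)$.)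
\item[(H)] (Borsuk's homotopy extension theorem.) If $f,f'\colon A\to K$ are homotopic and $f'$ extends over $X$, then $f$ extends over $X$. (The homotopy and the extension have images in one finite subcomplex.)
\item[(S)] If $K$ is countable, the set $[X,K]$ of homotopy classes is countable. (Two maps $X\to Q$ at distance less than $\delta$ are homotopic, by applying $r$ to the straight-line homotopy. So homotopy classes are open in the separable space $C(X,Q)$, and $[X,Q]$ is countable. A countable complex has countably many finite subcomplexes $Q$.)
\item[(D)] The inverse limit of a sequence of compacta of dimension at most $n$ has dimension at most $n$. If $\dim X\le n$ and $Q$ is a finite $(n-1)$-connected CW complex, then $Q\in AE(X)$ (Kuratowski--Dugundji).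
\end{itemize}

Maps out of an inverse limit can be read, up to homotopy, at a finite stage.

\begin{lemma}\label{lem:cont}
Let $X=\varprojlim P_k$ be the limit of an inverse sequence of compacta, with projections $\pi_k\colon X\to P_k$, and let $Q$ be a finite CW complex. For every map $G\colon X\to Q$ and all sufficiently large $k$ there is a map $G'\colon P_k\to Q$ with $G\simeq G'\pi_k$.
\end{lemma}

\begin{proof}
Let $q_{ki}\colon P_k\to P_i$ be the bonding maps. The functions $g\pi_i$ with $i\in\omega$ and $g\in C(P_i,\mathbb R)$ form a subalgebra of $C(X,\mathbb R)$, because $g\pi_i=(gq_{ki})\pi_k$ for $k\ge i$. It contains the constants and separates points. By the Stone--Weierstrass theorem there are $i$ and $g\colon P_i\to\mathbb R^m$ with $|G-g\pi_i|<\delta$. The segment from $G(x)$ to $g\pi_i(x)$ lies in $O$ for each $x$, so $G=rG\simeq rg\pi_i$ and $\pi_i(X)\subset g^{-1}(O)$. The set $\pi_i(X)$ is the intersection of the decreasing sequence of compact sets $q_{ki}(P_k)$, so $q_{ki}(P_k)\subset g^{-1}(O)$ for large $k$. Put $G'=rgq_{ki}$.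
\end{proof}

Products behave formally. For every space $X$,
\begin{equation}\label{eq:product}
K_1\times K_2\in AE(X)\iff K_1\in AE(X)\text{ and }K_2\in AE(X).
\end{equation}
For the forward implication, pair a map $A\to K_1$ with a constant map to $K_2$, extend, and project; for the converse, extend the two coordinates. If $K_1$ is countable and $K_2$ is finite, then $K_1\times K_2$ is a countable CW complex, and $K_1\times K_2\le K_2$ by \eqref{eq:product}.

\subsection*{Compact subsets of $\omega^\omega$}
For $g\in\omega^\omega$ let $B_g=\{\alpha\in\omega^\omega:\alpha\le g\}$.

\begin{lemma}\label{lem:baire}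
Each $B_g$ is compact, and every compact subset of $\omega^\omega$ lies in some $B_g$. The number $\mathfrak d$ is the least number of compact sets that cover $\omega^\omega$, and it is uncountable; in particular, $\omega^\omega$ is not $\sigma$-compact.
\end{lemma}

\begin{proof}
The set $B_g$ is a product of finite sets. On a compact set each coordinate $\alpha\mapsto\alpha(i)$ is bounded, by $g(i)$ say, so the set lies in $B_g$. A family $\mathcal D$ is dominating exactly when the sets $B_g$ $(g\in\mathcal D)$ cover $\omega^\omega$, which gives the description of $\mathfrak d$. Given $g_0,g_1,\dots$, the function $\alpha(i)=1+g_i(i)$ lies in no $B_{g_j}$.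
\end{proof}

\subsection*{Mapping cylinders and the telescope}
For $D\ge1$ let $E(D)$ be the mapping cylinder of $z^D\colon S^1\to S^1$, obtained from $S^1\times[0,1]$ and a circle $C$ by identifying $(z,1)$ with $z^D\in C$. We call $S^1\times\{0\}$ the \emph{rim} and $C$ the \emph{core}, and identify both with $S^1$. Sliding along the cylinder deformation retracts $E(D)$ onto the core, and the retraction restricts to $z^D$ on the rim. In particular the rim is freely homotopic to the $D$-th power of the core. The space $E(D)$ turns the statement that a power of a map extends into the statement that the map itself extends.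

\begin{lemma}\label{lem:cylinder}
Let $D\ge1$.
\begin{itemize}
\item[(a)] Let $V$ be a closed subset of a compactum $U$ and $r\colon V\to S^1$ a map such that $r^D$ extends to a map $U\to S^1$. Then $r$, regarded as a map into the rim of $E(D)$, extends to a map $U\to E(D)$.
\item[(b)] A map from the rim of $E(D)$ to $S^1$ whose degree is divisible by $D$ extends over $E(D)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) In $E(D)$ the map $r$ into the rim is homotopic to the map $r^D$ into the core, which extends over $U$. Apply (H).

(b) Let the degree be $Dd$. The retraction onto the core followed by $z^d$ is a map $E(D)\to S^1$ of degree $Dd$ on the rim. Maps between circles of equal degree are homotopic, so (H) applies.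
\end{proof}

\begin{lemma}\label{lem:telescope}
For a compactum $X$, one has $T_p\in AE(X)$ if and only if for every closed $A\subset X$ and every $f\colon A\to S^1$ some power $f^{p^m}$ extends over $X$. In particular, $T_p\in AE(X)$ implies that $X$ has property \textup{(P)}.
\end{lemma}

\begin{proof}
Let $C_k=S^1\times\{k\}$ be the initial circle of the $k$-th cylinder, identified with $S^1$, and let $T_{p,m}$ be the union of $C_m$ and the cylinders numbered $0,\dots,m-1$. Sliding upward gives a deformation retraction $\rho_m\colon T_{p,m}\to C_m$ whose restriction to $C_k$ is $z^{p^{m-k}}$ for $k\le m$. Every compact subset of $T_p$ lies in some $T_{p,m}$.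

Suppose $T_p\in AE(X)$. Extend $f\colon A\to C_0$ to a map $X\to T_p$. Its image lies in some $T_{p,m}$, and composing with $\rho_m$ gives an extension of $f^{p^m}$.

Conversely, let $f\colon A\to T_p$ have image in $T_{p,m}$, and put $g=\rho_mf\colon A\to C_m$. Choose $k$ such that $g^{p^k}$ extends over $X$. In $T_p$ we have $f\simeq\rho_{m+k}f=g^{p^k}\colon A\to C_{m+k}$, so $f$ extends by (H).
\end{proof}

\subsection*{The subgroup $\Phi$ and base points}
For a group $H$ let $\Phi(H)$ be the subgroup generated by all commutators and all $p$-th powers. It is characteristic, and $H/\Phi(H)$ is the largest quotient of $H$ that is a vector space over $\mathbb F_p$. A homomorphism $H\to H'$ maps $\Phi(H)$ into $\Phi(H')$, and onto $\Phi(H')$ if it is surjective. In particular $H\le H'$ implies $\Phi(H)\le\Phi(H')$. For a connected CW complex $P$,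
\begin{equation}\label{eq:Phi}
\pi_1(P)/\Phi(\pi_1(P))=H_1(P;\mathbb Z)\otimes\mathbb F_p=H_1(P;\mathbb F_p).
\end{equation}

A map $\varphi\colon W\to Q$ of connected complexes need not preserve base points. Joining the image of the base point to the base point of $Q$ by a path gives a homomorphism $\varphi_*\colon\pi_1(W)\to\pi_1(Q)$. Changing the path, or replacing $\varphi$ by a homotopic map, changes $\varphi_*$ by an inner automorphism of $\pi_1(Q)$. A loop without base point determines a conjugacy class.

\section{The test compacta}\label{sec:test}

We want $2$-dimensional compacta $X$ with $T_p\in AE(X)$. A disk is not one: no positive power of the identity map of its boundary circle extends. If the disk is replaced by $E(p^e)$ with the same boundary, the $p^e$-th power extends, but $E(p^e)$ contains small disks with the same defect. So we triangulate finely, replace every triangle by a mapping cylinder, and repeat. The exponents $e$ used at the successive stages are free parameters, and they will encode $\alpha$.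

\subsection*{Construction}
For every finite sequence $\epsilon=(e_0,\dots,e_{i-1})$ of positive integers we choose, by recursion on $i$, a connected compact polyhedron $P_\epsilon$ of dimension at most $2$, a metric on it, and a triangulation $\tau_\epsilon$ with $1$-skeleton $W_\epsilon$. Let $P_\emptyset$ be a $2$-simplex $\Delta$ with its standard triangulation, and put $S=\partial\Delta=W_\emptyset$. We fix an identification $S=S^1$.

Suppose that $P_\epsilon$ and $\tau_\epsilon$ are chosen, where $\epsilon$ has length $i$, and let $e\ge1$. Divide each edge of $W_\epsilon$ into $p^e$ equal edges. For each $2$-simplex $\sigma$ of $\tau_\epsilon$ the boundary $\partial\sigma$ becomes a polygon with $3p^e$ edges. Wrap it simplicially $p^e$ times around a triangle $C_\sigma$, and let $Z_\sigma$ be the mapping cylinder, a copy of $E(p^e)$ with rim $\partial\sigma$ and core $C_\sigma$. Put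
\[
P_{\epsilon e}=W_\epsilon\cup\bigcup_\sigma Z_\sigma ,
\]
where different $Z_\sigma$ meet only along their rims. This space is connected, because $W_\epsilon$ is connected and meets every $Z_\sigma$. Define $q\colon P_{\epsilon e}\to P_\epsilon$ to be the identity on $W_\epsilon$ and to send the point $[z,s]$ of $Z_\sigma$, with $z\in\partial\sigma$ and $s\in[0,1]$, to $(1-s)z+sb_\sigma$, where $b_\sigma$ is the barycenter of $\sigma$. Then $q$ maps $Z_\sigma\setminus\partial\sigma$ onto the interior of $\sigma$.

For each edge $I$ of the polygon $\partial\sigma$ the square $I\times[0,1]$ embeds in $Z_\sigma$. These squares are the $2$-cells of a regular cell structure on $P_{\epsilon e}$ in which $W_\epsilon$ is a subcomplex, and its barycentric subdivision is a triangulation. Subdividing further and using uniform continuity, we obtain a triangulation $\tau_{\epsilon e}$ such that $W_\epsilon$ carries a subcomplex and the following \emph{mesh condition} holds: the image of every simplex of $\tau_{\epsilon e}$ in each of the $i+1$ earlier polyhedra, under the composites of the maps $q$, has diameter less than $2^{-(i+1)}$.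

For $\alpha\in\omega^\omega$ put
\[
e_k=1+\alpha(0)+\dots+\alpha(k),\qquad P_i=P_{(e_0,\dots,e_{i-1})},
\]
write $\tau_i$, $W_i$, $q_i\colon P_{i+1}\to P_i$ for the corresponding triangulations, $1$-skeleta and maps, $q_{ki}\colon P_k\to P_i$ for the composites, and let
\[
X_\alpha=\varprojlim(P_i,q_i),\qquad \pi_i\colon X_\alpha\to P_i .
\]
Three features of this indexing are used: $P_i$, $\tau_i$ and $W_i$ depend only on the restriction $\alpha|i=(\alpha(0),\dots,\alpha(i-1))$; every $e_k$ is at least $1$; and $e_k\ge\alpha(i)$ for all $k\ge i$.

We have $S=W_0\subset W_1\subset\cdots$, and $q_k$ is the identity on $W_k$. So a point $w\in W_i$ determines the point of $X_\alpha$ whose $k$-th coordinate is $w$ for all $k\ge i$. This embeds $W_i$ in $X_\alpha$, compatibly for different $i$. We regard $S\subset W_i$ as subsets of $X_\alpha$; then $\pi_k|_{W_i}$ is the inclusion $W_i\subset P_k$ for $k\ge i$. A vertex of $\Delta$ serves as base point of all $W_i$ and $P_i$, and $[S]$ denotes the class of the loop $S$.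

\subsection*{Three properties}

\begin{lemma}\label{lem:member}
For every $\alpha$, $\dim X_\alpha\le2$ and $T_p\in AE(X_\alpha)$.
\end{lemma}

\begin{proof}
The dimension bound follows from (D). For the second claim we verify the criterion of Lemma~\ref{lem:telescope}. Let $A\subset X_\alpha$ be closed and nonempty, and let $f\colon A\to S^1$. The plan is to realize $f$ on a subcomplex of some $P_j$ and to use the cylinders of $P_{j+1}$ to cross the remaining triangles.

Put $A_i=\pi_i(A)$. Since $A$ is closed, $A=\varprojlim A_i$. By Lemma~\ref{lem:cont} there are $i$ and $g\colon A_i\to S^1$ with $f\simeq g\pi_i|_A$. By (N), $g$ extends over an open neighborhood $O$ of $A_i$ in $P_i$. Choose $j>i$ such that $O$ contains all points within distance $2^{-j}$ of $A_i$, and let $N$ be the union of the closed simplices of $\tau_j$ that meet $A_j$. This is a subcomplex containing $A_j$. The image under $q_{ji}$ of a simplex meeting $A_j$ meets $A_i$ and has diameter less than $2^{-j}$ by the mesh condition, so $q_{ji}(N)\subset O$. Thus $g_j=gq_{ji}\colon N\to S^1$ is defined, and $g_j\pi_j|_A=g\pi_i|_A\simeq f$. Extend $g_j$ over $N\cup W_j$ by sending the new vertices to $1$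 and the new edges to paths in $S^1$.

Put $e=e_j$. An interior point of a $2$-simplex $\sigma$ of $\tau_j$ lies in the subcomplex $N\cup W_j$ only if $\sigma\subset N$. Therefore
\[
q_j^{-1}(N\cup W_j)=W_j\cup\bigcup_{\sigma\subset N}Z_\sigma .
\]
On this set define $F=(g_jq_j)^{p^e}$. For a $2$-simplex $\sigma\not\subset N$, the map $F$ is defined exactly on the rim of $Z_\sigma$, where it equals $(g_j|_{\partial\sigma})^{p^e}$ and has degree divisible by $p^e$. By Lemma~\ref{lem:cylinder}(b) it extends over $Z_\sigma$. This gives $F\colon P_{j+1}\to S^1$. Since $\pi_{j+1}(A)\subset q_j^{-1}(N)$, we get $F\pi_{j+1}|_A=(g_j\pi_j|_A)^{p^e}\simeq f^{p^e}$, and $f^{p^e}$ extends over $X_\alpha$ by (H).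
\end{proof}

The circle $S$ bounds a disk in $P_0$. It does not do so in later stages, but it continues to bound modulo $p$. This is where $e_k\ge1$ is used.

\begin{lemma}\label{lem:modp}
For every $i$, the class of $S$ in $H_1(P_i;\mathbb F_p)$ is zero. Hence $[S]\in\Phi(\pi_1(P_i))$.
\end{lemma}

\begin{proof}
For $i=0$ the space $P_0$ is a simplex. Suppose that the class of $S$ vanishes in $H_1(P_i;\mathbb F_p)$. This group is the quotient of $H_1(W_i;\mathbb F_p)$ by the span of the classes $[\partial\sigma]$ of the $2$-simplices of $\tau_i$, so $[S]=\sum c_\sigma[\partial\sigma]$ in $H_1(W_i;\mathbb F_p)$. Push this identity into $P_{i+1}\supset W_i$. There $[\partial\sigma]=p^{e_i}[C_\sigma]=0$, since $e_i\ge1$, so $[S]=0$. The last statement follows from \eqref{eq:Phi}.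
\end{proof}

The third property says that a group of exponent $p^N$ cannot distinguish a cylinder $E(p^e)$ with $e\ge N$ from a disk: both kill the rim. If $\alpha(i)\ge N$, all cylinders used after stage $i$ are of this kind, so such a group sees $X_\alpha$ as if it were $P_i$.

\begin{lemma}\label{lem:factor}
Let $\alpha(i)\ge N$. Let $G\colon X_\alpha\to Q$ be a map to a connected finite CW complex, and let $\rho\colon\pi_1(Q)\to\Gamma$ be a homomorphism to a group in which $g^{p^N}=1$ for all $g$. Then there is a homomorphism $\psi\colon\pi_1(P_i)\to\Gamma$ whose composite with $\pi_1(W_i)\to\pi_1(P_i)$ is $\rho\,(G|_{W_i})_*$.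
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cont}, $G\simeq G'\pi_k$ for some $k>i$ and $G'\colon P_k\to Q$, so $G|_{W_i}\simeq G'|_{W_i}$ with $W_i\subset P_k$. The two induced homomorphisms differ by an inner automorphism, which does not affect the existence of $\psi$. So it suffices to factor the composite $\pi_1(W_i)\to\pi_1(P_k)\xrightarrow{\theta_k}\Gamma$, where $\theta_k=\rho G'_*$.

We construct $\theta_m\colon\pi_1(P_m)\to\Gamma$ for $m=k-1,k-2,\dots,i$ such that $\theta_m$ and $\theta_k$ agree on $\pi_1(W_m)$, meaning that the composites with the maps induced by $W_m\subset P_m$ and $W_m\subset P_k$ are equal. Suppose that $\theta_{m+1}$ is given. It agrees with $\theta_k$ on $\pi_1(W_{m+1})$, hence on $\pi_1(W_m)$, as $W_m\subset W_{m+1}$. The group $\pi_1(P_m)$ is the quotient of $\pi_1(W_m)$ by the normal closure of the loops $\partial\sigma$, where $\sigma$ runs over the $2$-simplices of $\tau_m$. In $P_{m+1}$ the loop $\partial\sigma$ is freely homotopic to the $p^{e_m}$-th power of $C_\sigma$, and $e_m\ge\alpha(i)\ge N$ because $m\ge i$. So $\theta_{m+1}$ kills the conjugacy class of $\partial\sigma$, and the composite $\pi_1(W_m)\to\pi_1(P_{m+1})\to\Gamma$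 factors through a homomorphism $\theta_m$ on $\pi_1(P_m)$. Take $\psi=\theta_i$.
\end{proof}

The induction descends from a stage $k$ over which we have no control, and each step needs $e_m\ge N$. This is the reason for taking partial sums in the definition of $e_k$.

\section{Bounding the first two coordinates}\label{sec:levels}

In this section $U$ is a compactum with property (P). We must show that the indices $\alpha$ for which $X_\alpha$ embeds in $U$ lie in countably many sets $B_g$. The countable decomposition comes from the position of the single circle $S$.

\begin{definition}
A \emph{type} is a pair $(V,r)$ with $V\subset U$ closed and $r\colon V\to S^1$ a map. An embedding $h\colon X_\alpha\to U$ \emph{has type} $(V,r)$ if $h(S)\subset V$ and $rh|_S\colon S\to S^1$ has degree $1$.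
\end{definition}

\begin{lemma}\label{lem:types}
There is a sequence of types $(V_j,r_j)$, $j\in\omega$, such that every embedding of any $X_\alpha$ in $U$ has type $(V_j,r_j)$ for some $j$.
\end{lemma}

\begin{proof}
Fix a countable base of $U$, which exists because $U$ is compact and metrizable. The finite unions $V$ of closures of basic sets form a countable family, and each $[V,S^1]$ is countable by (S). List all such $V$ with representatives of all homotopy classes. Given $h\colon X_\alpha\to U$, the map $(h|_S)^{-1}\colon h(S)\to S^1$ extends over an open neighborhood $O$ of $h(S)$ by (N). Finitely many basic sets with closures in $O$ cover $h(S)$; let $V$ be the union of these closures and $r$ the extension restricted to $V$. Then $r\simeq r_j$ for some $j$ with $V_j=V$, and $r_jh|_S\simeq rh|_S=\mathrm{id}$.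
\end{proof}

Fix a type $(V,r)$ and consider embeddings $h\colon X_\alpha\to U$ of this type. The goal is a bound on $\alpha(i)$ that depends only on $(V,r)$ and $\alpha|i$.

\subsection*{The coordinate $\alpha(0)$}
By (P), some power $r^D$ extends to $F\colon U\to S^1$. Choose $N$ with $p^N\nmid D$, and suppose $\alpha(0)\ge N$. Apply Lemma~\ref{lem:factor} with $i=0$ to $G=Fh\colon X_\alpha\to S^1$ and the reduction $\rho\colon\mathbb Z\to\mathbb Z/p^N$. The composite $\pi_1(S)\to\mathbb Z\to\mathbb Z/p^N$ factors through $\pi_1(\Delta)=1$. But $G|_S=(rh|_S)^D$ has degree $D$, so $p^N\mid D$, a contradiction. Hence $\alpha(0)<N$, and $N$ depends only on the type.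

\subsection*{The difficulty at $\alpha(1)$}
Now fix $\alpha(0)$ and let $\alpha(1)$ vary. The polyhedron $P_1$ is $E(p^{e_0})$ with rim $S$, and the composite of $\pi_1\colon X_\alpha\to P_1$ with the retraction onto the core has degree $p^{e_0}$ on $S$. So the $p^{e_0}$-th power of the identity of $S$ extends over $X_\alpha$ whatever $\alpha(1)$ is, and degrees on $S$ give no bound. One could look at a smaller circle, the boundary of a triangle of $\tau_1$, together with a new pair $(V',r')$ adapted to it. But then each $\alpha$ is described by a sequence of pairs, one for each coordinate, and the countable decomposition is lost. All bounds have to come from the one type $(V,r)$.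

The way out is to imitate inside $U$ the construction of $X_\alpha$. By Lemma~\ref{lem:cylinder}(a), $r$ extends to a map $U\to E(D_0)$. The preimage of a small disk in $E(D_0)$ is a closed subset of $U$, so it has (P) again, and we can replace the disk by a mapping cylinder $E(D_1)$. The degrees $D_0,D_1,\dots$ obtained in this way depend on $U$ and the type but not on $\alpha$, and the target acquires a nonabelian fundamental group.

\begin{lemma}\label{lem:Q}
Let $(V,r)$ be a type and $\ell\ge0$. There are integers $D_0,\dots,D_\ell\ge1$, a connected finite CW complex $Q$, a circle $S_0\subset Q$ identified with $S^1$, and a map $\Psi\colon U\to Q$ extending $r\colon V\to S_0$, such that $\pi_1(Q)$ is free on elements $x_0,\dots,x_\ell$ and $S_0$ represents the conjugacy class of $\gamma$ or $\gamma^{-1}$, where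
\[
\gamma=x_0^{D_0}x_1^{D_1}\cdots x_\ell^{D_\ell}.
\]
\end{lemma}

\begin{proof}
By (P) and Lemma~\ref{lem:cylinder}(a) there are $D_0$ and $\Psi_0\colon U\to E(D_0)$ extending $r\colon V\to S_0$, where $S_0$ is the rim. Choose disjoint closed round disks $d_1,\dots,d_\ell$ in the open annulus $S^1\times(0,\tfrac12)\subset E(D_0)$, and put $B=E(D_0)\setminus\bigcup_t\operatorname{int}d_t$ and $U_t=\Psi_0^{-1}(d_t)$. If $U_t=\emptyset$, put $D_t=1$. Otherwise $U_t$ is a compactum with (P). Identify $\partial d_t$ with $S^1$ and apply (P) and Lemma~\ref{lem:cylinder}(a) to the map $\Psi_0\colon\Psi_0^{-1}(\partial d_t)\to\partial d_t$ on a closed subset of $U_t$. We obtain $D_t$ and a map $\Psi_t\colon U_t\to E(D_t)$ that equals $\Psi_0$ on $\Psi_0^{-1}(\partial d_t)$, when the rim of $E(D_t)$ is identified with $\partial d_t$.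

Let $Q=B\cup\bigcup_{t=1}^\ell E(D_t)$, glued along the circles $\partial d_t$. Define $\Psi=\Psi_0$ on $\Psi_0^{-1}(B)$ and $\Psi=\Psi_t$ on $U_t$. These closed sets cover $U$, the $U_t$ are disjoint, and $U_t\cap\Psi_0^{-1}(B)=\Psi_0^{-1}(\partial d_t)$, where the definitions agree. So $\Psi$ is continuous. Since $S_0\subset B$, we have $\Psi|_V=r$.

Let $\Sigma$ be $S^1\times[0,\tfrac12]$ with the interiors of the $d_t$ removed. It is a disk with $\ell+1$ holes and outer boundary $S_0$, the inner boundary circles being $S^1\times\{\tfrac12\}$ and the $\partial d_t$. The part of $E(D_0)$ above height $\tfrac12$ is again a copy of $E(D_0)$, so $Q$ is obtained from $\Sigma$ by gluing $E(D_0),\dots,E(D_\ell)$ along their rims to the inner boundary circles. Join a base point on $S_0$ to the inner circles by arcs that are disjoint except at the base point. Renumber the circles, and the $D_t$ with them, in the order in which the arcs leave the base point, and let $c_t$ be the loop that runs along the $t$-th arc, once around the $t$-th circle, and back, all circles being oriented coherently in the plane. Then $\pi_1(\Sigma)$ is free on $c_0,\dots,c_\ell$ and $S_0$ represents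 $(c_0c_1\cdots c_\ell)^{\pm1}$; the latter relation is read off from the boundary of the disk obtained by cutting $\Sigma$ along the arcs. By van Kampen's theorem, gluing $E(D_t)$ adds a generator $x_t$, the core joined to the base point through the $t$-th arc and suitably oriented, and the relation $c_t=x_t^{D_t}$. These relations eliminate the $c_t$, so $\pi_1(Q)$ is free on $x_0,\dots,x_\ell$ and $S_0$ represents $\gamma^{\pm1}$.
\end{proof}

\subsection*{The coordinate $\alpha(1)$}
Take $\ell=1$ in Lemma~\ref{lem:Q}. Let $\rho\colon\pi_1(Q)\to\Gamma$ be a homomorphism to a group of exponent dividing $p^N$, and suppose $\alpha(1)\ge N$. Lemma~\ref{lem:factor}, applied to $G=\Psi h$, gives $\psi\colon\pi_1(P_1)\to\Gamma$. The map $G|_S=rh|_S\colon S\to S_0$ has degree $1$, so $\psi([S])$ is conjugate to $\rho(\gamma)^{\pm1}$. The group $\pi_1(P_1)$ is infinite cyclic, generated by the core $c$, and $[S]=c^{p^{e_0}}$ with $e_0\ge1$. Hence $\rho(\gamma)$ is a $p$-th power in $\Gamma$. We therefore obtain a bound $\alpha(1)<N$ as soon as we find a finite $p$-group in which the image of $x_0^{D_0}x_1^{D_1}$ is not a $p$-th power. If $p\nmid D_0$, the group $\mathbb Z/p$ with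 $x_0\mapsto1$, $x_1\mapsto0$ serves. The first interesting case is the following.

\begin{example}\label{ex:wreath}
Let $D_0=D_1=p$. No abelian group works, since there $x_0^px_1^p=(x_0x_1)^p$. Let $\Gamma=(\mathbb Z/p^2)^p\rtimes\langle s\rangle$, where $s$ has order $p$ and shifts the coordinates cyclically. For $b\in(\mathbb Z/p^2)^p$ the $p$-th power of $b$ is $pb$. For $j\not\equiv0\pmod p$ the $p$-th power of $bs^j$ is the sum of all shifts of $b$, a vector with all coordinates equal. Put $a=(1,0,\dots,0)$, $\rho(x_0)=a$ and $\rho(x_1)=as$. Then
\[
\rho(x_0^px_1^p)=pa+(1,1,\dots,1)=(p+1,1,\dots,1),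
\]
which is neither a multiple of $p$ nor a constant vector, so it is not a $p$-th power. All $p$-th powers lie in $(\mathbb Z/p^2)^p$, so the exponent of $\Gamma$ divides $p^3$. In this case the argument gives $\alpha(1)<3$.
\end{example}

For larger $i$ the group $\pi_1(P_i)$ has more generators, and what we know about $[S]$ is Lemma~\ref{lem:modp}: it is a product of commutators and $p$-th powers. If $\pi_1(P_i)$ is generated by $\ell$ elements, the argument above shows that $\rho(\gamma)\in\Phi(H)$ for a subgroup $H\le\Gamma$ generated by $\ell$ elements. So we use $\ell+1$ cylinders, one more than the number of generators, and we need a finite $p$-group in which this cannot happen.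

\section{A finite $p$-group that detects a product of powers}\label{sec:algebra}

In this section $F$ is the free group on $x_0,\dots,x_\ell$, the integers $D_0,\dots,D_\ell\ge1$ are arbitrary, and $\gamma=x_0^{D_0}x_1^{D_1}\cdots x_\ell^{D_\ell}$.

\begin{proposition}\label{prop:algebra}
There are a finite $p$-group $\Gamma$ and a homomorphism $\rho\colon F\to\Gamma$ such that $\rho(\gamma)\notin\Phi(H)$ for every subgroup $H\le\Gamma$ generated by at most $\ell$ elements.
\end{proposition}

For $\ell=0$ the subgroup $H$ is trivial, and $\Gamma=\mathbb Z/p^N$ with $p^N\nmid D_0$ works, as in the bound on $\alpha(0)$. For $\ell=1$ the subgroup $H$ is cyclic and $\Phi(H)$ consists of $p$-th powers, as in Example~\ref{ex:wreath}. The number $\ell$ cannot be replaced by $\ell+1$: if $p$ divides every $D_t$, then $\rho(\gamma)\in\Phi(\rho(F))$ for every $\rho$.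

We first study the condition $\gamma\in\Phi(V)$ for subgroups of finite index in $F$ itself, where covering graphs make it visible. For $V\le F$ of finite index put $a_t(V)=\min\{a\ge1:x_t^a\in V\}$. The set $\{a\in\mathbb Z:x_t^a\in V\}$ is a subgroup of $\mathbb Z$, so $x_t^a\in V$ if and only if $a_t(V)\mid a$. In particular $a_t(V)\mid a_t(V')$ when $V'\le V$.

\begin{lemma}\label{lem:cover}
Let $V\le F$ have finite index, let $a_t=a_t(V)$, and suppose $\gamma\in\Phi(V)$. Then $a_t\mid D_t$ for every $t$, and the classes of $x_0^{a_0},\dots,x_\ell^{a_\ell}$ in the $\mathbb F_p$-vector space $V/\Phi(V)$ are linearly independent.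
\end{lemma}

\begin{proof}
Let $Y$ be the graph with vertices $o,o_0,\dots,o_\ell$, an edge $\eta_t$ from $o$ to $o_t$, and a loop $\lambda_t$ at $o_t$ for each $t$. Then $\pi_1(Y,o)=F$ with $x_t=\eta_t\lambda_t\eta_t^{-1}$. The stems $\eta_t$ will record where a lifted path enters and leaves a circle over $\lambda_t$. Let $(\tilde Y,\tilde o)$ be the finite covering that corresponds to $V$. Since $\tilde Y$ is a graph, \eqref{eq:Phi} identifies $V/\Phi(V)$ with the space of cellular $1$-cycles of $\tilde Y$ over $\mathbb F_p$. The class of $v\in V$ is the chain traced by the lift of $v$ at $\tilde o$.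

Represent $\gamma$ by the path $\prod_t\eta_t\lambda_t^{D_t}\eta_t^{-1}$ and lift it at $\tilde o$. The lift is closed because $\gamma\in V$, and its chain is zero because $\gamma\in\Phi(V)$. The $t$-th segment of the lift starts at a vertex $v_t$ over $o$, with $v_0=\tilde o$. It runs along a lift $\tilde\eta_t$ of $\eta_t$, takes $D_t$ steps along a circle over $\lambda_t$, and returns along a lift $\tilde\eta_t'$ of $\eta_t$ to the vertex $v_{t+1}$. Lifts of $\eta_t$ occur only in the $t$-th segment, so they contribute $\tilde\eta_t-\tilde\eta_t'$ to the chain. This must vanish, so $\tilde\eta_t=\tilde\eta_t'$ and $v_{t+1}=v_t$. Thus all $v_t$ equal $\tilde o$, the lift of $x_t^{D_t}$ at $\tilde o$ is closed, and $x_t^{D_t}\in V$. This gives $a_t\mid D_t$.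

Let $\Lambda_t$ be the circle over $\lambda_t$ through the endpoint of the lift of $\eta_t$ at $\tilde o$. The lift of $x_t^a$ at $\tilde o$ is closed exactly when $a$ is a multiple of the length of $\Lambda_t$, so this length is $a_t$, and the class of $x_t^{a_t}$ is the sum of the edges of $\Lambda_t$, each with coefficient $1$. These cycles are nonzero, and for different $t$ they involve disjoint sets of edges. So they are independent.
\end{proof}

Lemma~\ref{lem:cover} says that a subgroup $V$ with $\gamma\in\Phi(V)$ has $\ell+1$ independent classes of a specific form. This does not yet contradict anything: the preimage in $F$ of an $\ell$-generator subgroup of a finite quotient usually has many more than $\ell$ generators. The extra generators come from the kernel. We therefore use a chain of kernels, each contained in $\Phi$ of the previous one, so that the kernel becomes invisible when two consecutive preimages are compared.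

\begin{proof}[Proof of Proposition~\ref{prop:algebra}]
Put $M_0=F$ and $M_{k+1}=\Phi(M_k)$. By induction each $M_k$ is characteristic in $F$ and has $p$-power index. Indeed, $M_k$ has finite index, so it is finitely generated and $M_k/\Phi(M_k)$ is a finite-dimensional $\mathbb F_p$-vector space; and $\Phi(M_k)$ is characteristic in $M_k$. Choose $n\ge1$ with $2^{n-1}>D_0D_1\cdots D_\ell$, and let $\rho\colon F\to\Gamma=F/M_n$ be the quotient map.

Suppose that $\rho(\gamma)\in\Phi(H)$ with $H\le\Gamma$ generated by at most $\ell$ elements. Let $J\le F$ be generated by lifts of these elements. Then $\rho(\Phi(J))=\Phi(H)$, so $\gamma\in\Phi(J)M_n$. For $0\le k\le n$ let $V_k=JM_k$, a subgroup of finite index. We have $F=V_0\ge V_1\ge\dots\ge V_n$. Write $a_t(k)=a_t(V_k)$, so that $a_t(k)\mid a_t(k+1)$.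

Let $k<n$. Since $M_k\le V_k$,
\begin{equation}\label{eq:inPhi}
M_n\le M_{k+1}=\Phi(M_k)\le\Phi(V_k).
\end{equation}
Also $\Phi(J)\le\Phi(V_k)$. Hence $\gamma\in\Phi(V_k)$, and Lemma~\ref{lem:cover} applies to $V_k$: we have $a_t(k)\mid D_t$, and the $\ell+1$ elements $x_t^{a_t(k)}$ have independent images in $V_k/\Phi(V_k)$. By \eqref{eq:inPhi}, the image of $V_{k+1}=JM_{k+1}$ in $V_k/\Phi(V_k)$ is the image of $J$, which is spanned by at most $\ell$ vectors. So $x_t^{a_t(k)}\notin V_{k+1}$ for some $t$, and for this $t$ the number $a_t(k+1)$ is a proper multiple of $a_t(k)$. Consequently $\prod_ta_t(k+1)\ge2\prod_ta_t(k)$ for all $k<n$, and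
\[
2^{n-1}\le\prod_ta_t(n-1)\le\prod_tD_t ,
\]
where the second inequality uses $a_t(n-1)\mid D_t$. This contradicts the choice of $n$.
\end{proof}

\section{No compactum with \textup{(P)} contains all test compacta}\label{sec:proof}

Let $\omega^i$ be the set of sequences of length $i$ in $\omega$.

\begin{lemma}\label{lem:bound}
Let $U$ be a compactum with \textup{(P)}, let $(V,r)$ be a type, and let $s\in\omega^i$. There is an integer $N$ such that $\alpha(i)<N$ whenever $\alpha|i=s$ and $X_\alpha$ has an embedding in $U$ of type $(V,r)$.
\end{lemma}

\begin{proof}
For all $\alpha$ with $\alpha|i=s$ the polyhedron $P=P_i$ and the graph $W=W_i$ are the same. The group $\pi_1(P)$ is finitely generated; let it be generated by $\ell$ elements. Apply Lemma~\ref{lem:Q} to $(V,r)$ and $\ell$ to get $D_0,\dots,D_\ell$, $Q$, $S_0$, $\gamma$ and $\Psi$. Apply Proposition~\ref{prop:algebra} to $F=\pi_1(Q)$ and $\gamma$ to get $\rho\colon\pi_1(Q)\to\Gamma$. Let $p^N$ be the exponent of $\Gamma$. None of these objects depends on $\alpha$ or on an embedding.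

Suppose that $h\colon X_\alpha\to U$ has type $(V,r)$, that $\alpha|i=s$, and that $\alpha(i)\ge N$. Put $G=\Psi h\colon X_\alpha\to Q$. Lemma~\ref{lem:factor} gives $\psi\colon\pi_1(P)\to\Gamma$ that agrees with $\rho\,(G|_W)_*$ on $\pi_1(W)$. Its image $H$ is generated by $\ell$ elements. By Lemma~\ref{lem:modp}, $[S]\in\Phi(\pi_1(P))$, so $\psi([S])\in\Phi(H)$. On the other hand $h(S)\subset V$, so $G|_S=rh|_S\colon S\to S_0$, and this map has degree $1$. Thus the loop $G|_S$ is freely homotopic to $S_0$, and $\psi([S])=\rho\,(G|_W)_*([S])$ is conjugate in $\Gamma$ to $\rho(\gamma)^{\pm1}$. Hence $\rho(\gamma)\in\Phi(gHg^{-1})$ for some $g\in\Gamma$, and $gHg^{-1}$ is generated by $\ell$ elements. This contradicts Proposition~\ref{prop:algebra}.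
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:test}]
Lemma~\ref{lem:member} gives $\dim X_\alpha\le2$ and $T_p\in AE(X_\alpha)$. Let $U$ have (P), let $(V_j,r_j)$ be the types of Lemma~\ref{lem:types}, and let $\Omega_j$ be the set of $\alpha$ such that $X_\alpha$ has an embedding in $U$ of type $(V_j,r_j)$. Then $\{\alpha:X_\alpha\text{ embeds in }U\}=\bigcup_j\Omega_j$. Let $N_j(s)$ be the bound of Lemma~\ref{lem:bound} for $(V_j,r_j)$ and $s$. Define $g_j\in\omega^\omega$ recursively by
\[
g_j(i)=\max\{N_j(s): s\in\omega^i,\ s\le g_j|i\},
\]
a maximum over a finite nonempty set. If $\alpha\in\Omega_j$ and $\alpha|i\le g_j|i$, then $\alpha(i)<N_j(\alpha|i)\le g_j(i)$. By induction $\alpha\le g_j$, so $\Omega_j\subset B_{g_j}$. By Lemma~\ref{lem:baire}, the set $\bigcup_jB_{g_j}$ is $\sigma$-compact and $\omega^\omega$ is not.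
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By \eqref{eq:product} and the sentence after it, $K$ is countable and $K\le L$. Since $\dim X_\alpha\le2$ and $L$ is finite and simply connected, $L\in AE(X_\alpha)$ by (D). Together with $T_p\in AE(X_\alpha)$ this gives $X_\alpha\in\mathcal C(K)$ for all $\alpha$. If $U\in\mathcal C(K)$, then $T_p\in AE(U)$, so $U$ has (P) by Lemma~\ref{lem:telescope}, and by Theorem~\ref{thm:test} some $X_\alpha$ does not embed in $U$.
\end{proof}

\begin{remark}\label{rem:hyp}
Simple connectivity of $L$ keeps the compacta $X_\alpha$ in the class, and it cannot be dropped. For $K=T_p\times S^1$, the condition $K\in AE(X)$ forces $\dim X\le1$; conversely $\dim X\le1$ gives $K\in AE(X)$ by (D), because a map from a compactum into the connected complex $K$ has image in a finite connected subcomplex. So $\mathcal C(T_p\times S^1)=\mathcal C(S^1)$, and the Menger curve is universal. Non-contractibility of $L$ is not used in the proof; it is the hypothesis of the Problem.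
\end{remark}

\section{The number of compacta needed}\label{sec:d}

The lower bound is a counting form of Theorem~\ref{thm:test}.

\begin{lemma}\label{lem:lower}
Let $K$ be a countable CW complex such that $X_\alpha\in\mathcal C(K)$ for all $\alpha\in\omega^\omega$ and every $U\in\mathcal C(K)$ has property \textup{(P)}. Then $u(K)\ge\mathfrak d$.
\end{lemma}

\begin{proof}
Let $\mathcal U\subset\mathcal C(K)$ be a family such that every member of $\mathcal C(K)$ embeds in a member of $\mathcal U$. Every $X_\alpha$ embeds in some $U\in\mathcal U$, and for each $U$ the set of such $\alpha$ is covered by countably many compact sets, by Theorem~\ref{thm:test}. So $\omega^\omega$ is covered by at most $|\mathcal U|\cdot\aleph_0$ compact sets, and $\mathfrak d\le\max(|\mathcal U|,\aleph_0)$ by Lemma~\ref{lem:baire}. Since $\mathfrak d$ is uncountable, $\mathfrak d\le|\mathcal U|$.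
\end{proof}

For the upper bound we view $\mathcal C(K)$ as a space. Let $I^\omega$ be the Hilbert cube, with a fixed metric $d$, and let $2^{I^\omega}$ be the hyperspace of its nonempty closed subsets with the Hausdorff metric $d_H$. It is compact, and for open $O\subset I^\omega$ the set $\{X:X\subset O\}$ is open in it. Put
\[
\mathcal G=\{X\in2^{I^\omega}:K\in AE(X)\}.
\]
Every member of $\mathcal C(K)$ is homeomorphic to a member of $\mathcal G$, and $\mathcal G$ contains all singletons. We show that $\mathcal G$ is covered by $\mathfrak d$ compact sets and that each compact family fits into one member of $\mathcal C(K)$.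

\begin{lemma}\label{lem:Gdelta}
If $K$ is countable, then $\mathcal G$ is a $G_\delta$ subset of $2^{I^\omega}$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be the countable family of finite unions of closures of members of a countable base of $I^\omega$. For $B\in\mathcal B$ and $f\colon B\to K$ let
\[
\mathcal O_{B,f}=\{X\in2^{I^\omega}:f|_{B\cap X}\text{ extends over }X\}.
\]
This set is open. Indeed, if $g\colon X\to K$ extends $f|_{B\cap X}$, then $f\cup g\colon B\cup X\to K$ extends over an open set $O\supset B\cup X$ by (N). For every $X'\subset O$ the restriction of this extension to $X'$ extends $f|_{B\cap X'}$.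

By (S), each $[B,K]$ is countable; this is where countability of $K$ enters. We claim that $\mathcal G$ is the intersection of the sets $\mathcal O_{B,f}$, where $B\in\mathcal B$ and $f$ runs over representatives of $[B,K]$. If $X\in\mathcal G$, then $f|_{B\cap X}$ is a map on a closed subset of $X$ and extends. Conversely, let $X$ lie in the intersection, let $A\subset X$ be closed and nonempty, and let $g\colon A\to K$. By (N), $g$ extends over an open neighborhood of $A$ in $I^\omega$, hence to a map $g'$ on some $B\in\mathcal B$ with $A\subset B$. Let $f\simeq g'$ be the representative and $F\colon X\to K$ an extension of $f|_{B\cap X}$. Then $g\simeq f|_A=F|_A$, so $g$ extends over $X$ by (H).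
\end{proof}

\begin{lemma}\label{lem:compactfamily}
For every nonempty compact set $\mathcal K\subset\mathcal G$ there is $Z\in\mathcal C(K)$ that contains a copy of each $X\in\mathcal K$.
\end{lemma}

\begin{proof}
Every compactum is a continuous image of the Cantor set $2^\omega$. Let $c\colon2^\omega\to\mathcal K$ be a continuous surjection and
\[
Z=\{(t,x)\in2^\omega\times I^\omega:x\in c(t)\},\qquad Z_t=\{t\}\times c(t).
\]
If $(t_n,x_n)\in Z$ converges to $(t,x)$, then $d(x,c(t))\le d(x,x_n)+d_H(c(t_n),c(t))\to0$. So $Z$ is closed, hence a compactum, and it contains the copies $Z_t$ of all members of $\mathcal K$. The parameter space is taken zero-dimensional so that local extensions can be combined without overlap.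

Let $A\subset Z$ be closed and $f\colon A\to K$. Fix $t$. Since $K\in AE(Z_t)$, the map $f|_{A\cap Z_t}$ extends over $Z_t$. The resulting map on $A\cup Z_t$ extends to a map $F_t$ on an open set $O_t\supset A\cup Z_t$ in $Z$, by (N). The projection of the compact set $Z\setminus O_t$ to $2^\omega$ is closed and misses $t$, so there is a clopen neighborhood $\Theta_t$ of $t$ with $Z_{t'}\subset O_t$ for all $t'\in\Theta_t$. Finitely many $\Theta_t$ cover $2^\omega$; removing from each the preceding ones gives a finite partition of $2^\omega$ into clopen sets, each contained in some $\Theta_t$. Over each piece use the corresponding $F_t$. The result is a map $Z\to K$ extending $f$.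
\end{proof}

\begin{remark}\label{rem:countable}
Countably many members $X_1,X_2,\dots$ of $\mathcal C(K)$ embed in one member. Embed $X_n$ in the ball of radius $1/n$ about a point $x_0\in I^\omega$, which contains a copy of $I^\omega$. Then $\{X_n:n\ge1\}\cup\{\{x_0\}\}$ is a compact subset of $\mathcal G$, and Lemma~\ref{lem:compactfamily} applies. So $u(K)$ is either $1$ or uncountable.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:d}]
Let $K$ be countable. A $G_\delta$ subset of a compact metric space is Polish, that is, separable and completely metrizable, and every nonempty Polish space is a continuous image of $\omega^\omega$. By Lemma~\ref{lem:Gdelta} there is a continuous surjection $\omega^\omega\to\mathcal G$. By Lemma~\ref{lem:baire}, $\omega^\omega$ is a union of $\mathfrak d$ nonempty compact sets, and their images are compact sets covering $\mathcal G$. Applying Lemma~\ref{lem:compactfamily} to each image gives a family of at most $\mathfrak d$ members of $\mathcal C(K)$ in which all members embed. So $u(K)\le\mathfrak d$.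

For $K$ as in Theorem~\ref{thm:answer}, the two hypotheses of Lemma~\ref{lem:lower} were verified in the proof of that theorem, so $u(K)\ge\mathfrak d$.
\end{proof}

\section{The complexes $K(G,1)\times S^n$}\label{sec:G}

All extension conditions in Theorem~\ref{thm:G} can be expressed through one abelian group. For a compactum $A$ and an abelian group $G$, the \v Cech group $\check H^1(A;G)$ is the direct limit of the groups $H^1(N;G)$ over the nerves $N$ of finite open covers of $A$; write $\check H^1(A)$ for $G=\mathbb Z$. There is a bijection $[A,K(G,1)]=\check H^1(A;G)$, natural in $A$ (Huber). For $G=\mathbb Z$ it is an isomorphism from the group $[A,S^1]$, under pointwise multiplication, to $\check H^1(A)$. For a closed subset $A$ of a compactum $X$ put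
\[
N_A=\operatorname{coker}\bigl(\check H^1(X)\to\check H^1(A)\bigr).
\]
For $f\colon A\to S^1$ and $D\ge1$, the element $D[f]=[f^D]$ vanishes in $N_A$ if and only if $f^D$ is homotopic to the restriction of a map on $X$, that is, by (H), if and only if $f^D$ extends over $X$. This gives a dictionary, in which $A$ ranges over all closed subsets of $X$ and $q$ is a prime:
\begin{itemize}
\item[(i)] $\dim X\le1$, equivalently $S^1\in AE(X)$, if and only if every $N_A$ is zero;
\item[(ii)] $T_q\in AE(X)$ if and only if every element of every $N_A$ has order a power of $q$ (Lemma~\ref{lem:telescope});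
\item[(iii)] $X$ has (P) if and only if every $N_A$ is a torsion group.
\end{itemize}

\begin{lemma}\label{lem:tensor}
Let $G$ be a torsion-free abelian group and $X$ a compactum. Then $K(G,1)\in AE(X)$ if and only if $N_A\otimes G=0$ for every closed $A\subset X$.
\end{lemma}

\begin{proof}
For a finite complex $N$ the universal coefficient theorem gives a natural exact sequence
\[
0\to H^1(N)\otimes G\to H^1(N;G)\to\operatorname{Tor}(H^2(N),G)\to0,
\]
and the last term vanishes because $G$ is torsion-free. Tensor products commute with direct limits, so $\check H^1(A;G)=\check H^1(A)\otimes G$ naturally in $A$. By (H), $K(G,1)\in AE(X)$ if and only if $[X,K(G,1)]\to[A,K(G,1)]$ is onto for all closed $A$, that is, $\check H^1(X)\otimes G\to\check H^1(A)\otimes G$ is onto. By right exactness of the tensor product, the cokernel of this map is $N_A\otimes G$.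
\end{proof}

For $G=\mathbb Q$ the group $N_A\otimes\mathbb Q$ vanishes exactly when $N_A$ is torsion, so (P) is the condition $K(\mathbb Q,1)\in AE(X)$.

\begin{proof}[Proof of Theorem~\ref{thm:G}]
The relation $K\le S^n$ follows from \eqref{eq:product}. A torsion-free abelian group is flat, so a subgroup $N'\le N$ gives a subgroup $N'\otimes G\le N\otimes G$. Thus $N\otimes G$ contains a copy of $G$ if $N$ contains $\mathbb Z$, and a copy of $G/qG$ if $N$ contains $\mathbb Z/q$.

\emph{The case $qG\ne G$ for all primes $q$.} Let $X\in\mathcal C(K)$, so $K(G,1)\in AE(X)$ and all $N_A\otimes G$ vanish by Lemma~\ref{lem:tensor}. A nonzero abelian group contains $\mathbb Z$ or $\mathbb Z/q$ for some prime $q$, and both $G$ and $G/qG$ are nonzero. So all $N_A$ vanish, and $\dim X\le1$ by (i). Conversely, let $\dim X\le1$. A map from a closed subset of $X$ to the connected complex $K$ has image in a finite connected subcomplex, so it extends by (D). Hence $\mathcal C(K)$ is the class of compacta of dimension at most $1$, and the Menger curve is universal.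

\emph{The case $qG=G$ for a prime $q$.} Take $p=q$ in Theorem~\ref{thm:test}. We verify the hypotheses of Lemma~\ref{lem:lower}.

First, $X_\alpha\in\mathcal C(K)$. Since $\dim X_\alpha\le2\le n$, we have $S^n\in AE(X_\alpha)$; this is where $n\ge2$ is used. Let $A\subset X_\alpha$ be closed, $\nu\in N_A$ and $g\in G$. By (ii), $q^m\nu=0$ for some $m$. Write $g=q^mg'$ with $g'\in G$. Then $\nu\otimes g=q^m\nu\otimes g'=0$. Such elements generate $N_A\otimes G$, so $K(G,1)\in AE(X_\alpha)$ by Lemma~\ref{lem:tensor}, and $K\in AE(X_\alpha)$ by \eqref{eq:product}.

Second, every $U\in\mathcal C(K)$ has (P). We have $N_A\otimes G=0$ for all closed $A\subset U$. If $N_A$ had an element of infinite order, then $N_A\otimes G$ would contain $G\ne0$. So every $N_A$ is torsion, and (iii) applies.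

By Lemma~\ref{lem:lower}, $u(K)\ge\mathfrak d>1$, so there is no universal space, and $u(K)=\mathfrak d$ by the upper bound in Theorem~\ref{thm:d}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dydak}
Jerzy Dydak, \emph{Extension theory of infinite symmetric products}, arXiv:math/0404332 (2004).

\end{thebibliography}
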